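\title{Free time minimizing parabolic ejections from non-minimal central configurations}

\begin{abstract}
In the Newtonian $N$-body problem, the zero-energy homothetic motion ejected from total collision along a minimal configuration is a free time minimizer of the action. We show that minimality is not necessary. To a normalized central configuration $a$ we attach the largest eigenvalue $\beta_a\ge U(a)$ of an explicit quadratic form and prove, with an explicit subsolution of the Hamilton--Jacobi equation, that the ejection is a free time minimizer if $\beta_a\le\frac98U(a)$. The condition is also necessary when the configuration does not span the ambient space. The symmetric collinear configuration with masses $1,m,1$ in dimension $d\ge2$ is never minimal, and its ejection is a free time minimizer exactly when $m\ge55/4$. We settle the three-body case for all masses, and we construct non-minimal examples for every $N\ge3$ and $d\ge2$.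
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $E=\mathbb R^d$ be Euclidean space and let $m_1,\dots,m_N$ be positive masses, $N\ge2$, with total mass $M$. A configuration is a point $x=(x_1,\dots,x_N)\in E^N$, and the Newtonian potential is
\[
U(x)=\sum_{i<j}\frac{m_im_j}{|x_i-x_j|}\in\,]0,+\infty].
\]
It is finite and smooth exactly on the collision-free configurations, those with $x_i\neq x_j$ for $i\ne j$, and it is homogeneous of degree $-1$. On $E^N$ we use the mass inner product $x\cdot y=\sum_i m_i\langle x_i,y_i\rangle$, its norm $\|\cdot\|$, and the moment of inertia $I(x)=\|x\|^2$. All gradients are taken for this product, so $(\nabla U)_i=m_i^{-1}\partial U/\partial x_i$ and Newton's equations read $\ddot x=\nabla U(x)$.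

The action of an absolutely continuous curve $\gamma\colon[t_0,t_1]\to E^N$ is
\[
A(\gamma)=\int_{t_0}^{t_1}L(\gamma,\dot\gamma)\,dt,\qquad L(x,v)=\tfrac12\|v\|^2+U(x).
\]
Let $\mathcal C(x,y)$ be the set of absolutely continuous curves from $x$ to $y$, defined on compact intervals of arbitrary positive length. The Ma\~n\'e critical action potential
\[
\phi(x,y)=\inf\{A(\gamma)\mid\gamma\in\mathcal C(x,y)\}
\]
is the least cost of going from $x$ to $y$ when the travel time is free. A \emph{free time minimizer} on an interval is an absolutely continuous curve $\gamma$ on that interval with $A(\gamma|_{[t_0,t_1]})=\phi(\gamma(t_0),\gamma(t_1))$ for all $t_0<t_1$ in the interval. Free time forces zero energy. Indeed, running a piece of curve $\nu$ times faster changes its action from $K+P$ to $\nu K+P/\nu$, where $K=\int\frac12\|\dot\gamma\|^2$ and $P=\int U$; on a minimizer of finite action $K=P$ on every piece, so $\frac12\|\dot\gamma\|^2=U(\gamma)$ almost everywhere.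

The simplest zero-energy motions keep their shape. A \emph{central configuration} is a collision-free $a\in E^N$ with $I(a)=1$ and center of mass at the origin that is a critical point of $U$ restricted to the sphere $I=1$; it is \emph{minimal} if it is a global minimum of $U$ on that sphere. We always write $U_0=U(a)$. Criticality means that $\nabla U(a)$ is a multiple of $a$, and Euler's identity $a\cdot\nabla U(a)=-U_0$ gives the multiple:
\begin{equation}\label{eq:cc}
\nabla U(a)=-U_0\,a .
\end{equation}
The \emph{parabolic homothetic ejection} with central configuration $a$ is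
\[
\gamma_a(t)=c\,t^{2/3}a,\quad t\ge0,\qquad c=\bigl(\tfrac92U_0\bigr)^{1/3}.
\]
It starts at total collision and solves Newton's equations for $t>0$: by \eqref{eq:cc} and $U_0=\frac29c^3$, both $\ddot\gamma_a$ and $\nabla U(\gamma_a)=c^{-2}t^{-4/3}\nabla U(a)$ equal $-\frac29ct^{-4/3}a$. Its energy is zero, since $\frac12\|\dot\gamma_a\|^2=\frac29c^2t^{-2/3}=U(\gamma_a)$.

Da Luz and Maderna proved that $\gamma_a$ is a free time minimizer on $[0,+\infty)$ when $a$ is minimal. The question whether other central configurations have this property comes from \cite{PF}.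

\medskip
\noindent\textbf{Question.} \emph{Are there $N\ge3$, positive masses, $d\ge2$ and a non-minimal central configuration $a$ such that $\gamma_a$ is a free time minimizer on $[0,+\infty)$?}
\medskip

A first guess is no. Since $L(x,v)\ge\sqrt{2U(x)}\,\|v\|$, with equality at zero energy, motion is cheap where $U$ is small. Let $\|a'\|=1$ and $U(a')<U_0$. To go from $\rho_0a$ to $\rho_1a$ with $\rho_1\gg\rho_0$, one can turn to the shape $a'$ while the system is small, expand along the ray of $a'$, and turn back at the end. Expanding from size $0$ to size $\rho_1$ along the ray of a unit configuration $b$ costs $\sqrt{8U(b)\rho_1}$, see \eqref{eq:ray}, so the saving grows like $\rho_1^{1/2}$, while the first turn has a fixed cost. The flaw is the last turn. The substitution $\gamma(t)\mapsto\nu\gamma(\nu^{-3/2}t)$ multiplies the action by $\nu^{1/2}$, so the last turn costs $\phi(\rho_1a',\rho_1a)=\rho_1^{1/2}\phi(a',a)$, which is of the same order as the saving. The outcome depends on a comparison of constants, and one should expect a threshold on how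 fast $U$ decreases away from $a$.

\subsection*{Results}
The answer to the question is yes, already for three bodies.

\begin{theorem}\label{thm:euler}
Let $d\ge2$, $N=3$, let the masses be $1,m,1$, and let $a=\frac1{\sqrt2}(-e,0,e)$ with $|e|=1$, the mass $m$ being in the middle. Then $a$ is a central configuration, it is not minimal for any $m>0$, and $\gamma_a$ is a free time minimizer on $[0,+\infty)$ if and only if $m\ge55/4$.
\end{theorem}

\begin{theorem}\label{thm:allN}
For every $N\ge3$ and every $d\ge2$ there are positive masses and a non-minimal central configuration whose parabolic homothetic ejection is a free time minimizer on $[0,+\infty)$.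
\end{theorem}

Both come from one criterion. For a collision-free configuration $x$ define a quadratic form on $E^N$ and its maximum on the unit sphere,
\begin{equation}\label{eq:Q}
Q_x(y)=\sum_{i<j}m_im_j\frac{|y_i-y_j|^2}{|x_i-x_j|^3},\qquad \beta_x=\max_{\|y\|=1}Q_x(y).
\end{equation}
For a central configuration $Q_a(a)=U_0$, so $\beta_a\ge U_0$. The excess $\beta_a-U_0$ bounds how far $U$ can drop below $U_0$ on the sphere $I=1$ (Proposition~\ref{prop:lower}).

\begin{theorem}\label{thm:crit}
Let $N\ge2$ and $d\ge1$. If $a$ is a central configuration with $\beta_a\le\frac98U_0$, then $\gamma_a$ is a free time minimizer on $[0,+\infty)$.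
\end{theorem}

The constant $\frac98$ cannot be improved. Write $D^2U(a)(v,v)=\frac{d^2}{ds^2}\big|_{s=0}U(a+sv)$ and $\ell_{ij}=|a_i-a_j|$.

\begin{theorem}\label{thm:sharp}
Let $a$ be a central configuration.
\begin{enumerate}
\item[(i)] If $\gamma_a$ is a free time minimizer on $[0,+\infty)$, then $D^2U(a)(v,v)\ge-\frac98U_0\|v\|^2$ for all $v\in E^N$.
\item[(ii)] If the vectors $a_i-a_j$ do not span $E$, then $\gamma_a$ is a free time minimizer on $[0,+\infty)$ if and only if $\beta_a\le\frac98U_0$.
\item[(iii)] If $d\ge2$, $N\ge3$ and $a$ is collinear, then $\beta_a>U_0$ and $a$ is not even a local minimum of $U$ on the sphere $I=1$. Its ejection is a free time minimizer on $[0,+\infty)$ if and only if $\beta_a\le\frac98U_0$.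
\item[(iv)] For $N=3$, $d\ge2$ and arbitrary masses, $\gamma_a$ is a free time minimizer on $[0,+\infty)$ if and only if either $a$ is equilateral (then $a$ is minimal), or $a$ is collinear and $\sum_{i<j}(m_i+m_j)\ell_{ij}^{-3}\le\frac{17}8U_0$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:calib} reduces minimization to finding a function $u$ with $\|\nabla u\|^2\le2U$ and prescribed values on the ray of $a$. Section~\ref{sec:iso} finds such a function by hand on a plane of isosceles triangles, where the constant $\frac98$ first appears. Section~\ref{sec:crit} proves Theorem~\ref{thm:crit}, Section~\ref{sec:second} the converse statements (i) and (ii), Section~\ref{sec:collinear} the statements on collinear and three-body configurations, and Section~\ref{sec:many} Theorem~\ref{thm:allN}.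

\section{Calibrating the ray}\label{sec:calib}

To prove that a curve minimizes among all curves, one needs a lower bound for the action that depends only on the endpoints. At zero energy the Hamilton--Jacobi equation of $L$ is $\|\nabla u\|^2=2U$, and the increments of any subsolution, $\|\nabla u\|^2\le2U$, give such a bound. Our subsolutions behave like $\|x\|^{1/2}$ and are not differentiable at the origin, so curves through the origin need a separate word.

\begin{lemma}\label{lem:calib}
Let $u\colon E^N\to[0,+\infty)$ be continuous with $u(0)=0$, of class $C^1$ on $E^N\setminus\{0\}$, and such that $\|\nabla u\|^2\le2U$ there. Then $A(\gamma)\ge u(y)-u(x)$ for every $\gamma\in\mathcal C(x,y)$.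
\end{lemma}

\begin{proof}
Let $\gamma$ be defined on $[t_0,t_1]$ and suppose that it avoids $0$ on $[s,t_1]$. As $u$ is locally Lipschitz away from $0$, the function $u\circ\gamma$ is absolutely continuous on $[s,t_1]$, and almost everywhere
\[
\frac{d}{dt}u(\gamma)=\nabla u(\gamma)\cdot\dot\gamma\le\tfrac12\|\nabla u(\gamma)\|^2+\tfrac12\|\dot\gamma\|^2\le L(\gamma,\dot\gamma).
\]
Integrating and using $L\ge0$ on $[t_0,s]$, we get $u(y)-u(\gamma(s))\le A(\gamma)$. If $\gamma$ never vanishes, take $s=t_0$. If $\gamma$ vanishes somewhere and $y\neq0$, let $\tau<t_1$ be its last zero and let $s\downarrow\tau$; by continuity $A(\gamma)\ge u(y)-u(0)=u(y)\ge u(y)-u(x)$, since $u\ge0$. If $y=0$, then $u(y)-u(x)\le0\le A(\gamma)$.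
\end{proof}

\begin{proposition}\label{prop:ray}
Let $u$ be as in Lemma~\ref{lem:calib} and suppose that $u(\rho a)=\sqrt{8U_0\rho}$ for all $\rho\ge0$. Then $\gamma_a$ is a free time minimizer on $[0,+\infty)$.
\end{proposition}

\begin{proof}
Along $\gamma_a$ both terms of $L$ equal $\frac29c^2t^{-2/3}$, so the action on $[t_0,t_1]\subset[0,+\infty)$ is $\frac43c^2(t_1^{1/3}-t_0^{1/3})$. With $\rho_k=\|\gamma_a(t_k)\|=ct_k^{2/3}$ and $8U_0c=\frac{16}9c^4$, this reads
\begin{equation}\label{eq:ray}
A(\gamma_a|_{[t_0,t_1]})=\sqrt{8U_0\rho_1}-\sqrt{8U_0\rho_0}=u(\gamma_a(t_1))-u(\gamma_a(t_0)).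
\end{equation}
By Lemma~\ref{lem:calib} the right side is a lower bound for the action of every curve with the same endpoints.
\end{proof}

The computation of the action used only $\|a\|=1$ and $U_0=U(a)<\infty$, not \eqref{eq:cc}.

The first candidate is the radial function $u_0(x)=\sqrt{8U_0\|x\|}$. It has $\|\nabla u_0\|^2=2U_0/\|x\|$, and $2U(x)=2U(x/\|x\|)/\|x\|$. So $u_0$ is a subsolution if and only if $U\ge U_0$ on the unit sphere. This recovers the result for minimal configurations, and it shows that for a non-minimal one $u$ must depend on the shape as well as on the size. There is no slack on the ray itself: the radial derivative of $\sqrt{8U_0\rho}$ is $\sqrt{2U_0/\rho}=\sqrt{2U(\rho a)}$, so the inequality $\|\nabla u\|^2\le2U$ is an equality there. The difficulty is to keep it in the directions in which $U$ decreases.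

\section{A plane of isosceles triangles}\label{sec:iso}

We look at the configuration $a=\frac1{\sqrt2}(-e,0,e)$ of Theorem~\ref{thm:euler}, with $m_1=m_3=1$ and $m_2=m$, and allow only one deformation: the middle body leaves the line. Let $e'\perp e$ be a unit vector and
\[
v=k\bigl(e',-\tfrac2me',e'\bigr),\qquad k=\bigl(2+\tfrac4m\bigr)^{-1/2}.
\]
Then $\|a\|=\|v\|=1$ and $a\cdot v=0$. The plane $P$ spanned by $a$ and $v$ consists of isosceles triangles, with polar coordinates $x=\rho\,x(s)$, $x(s)=\cos s\,a+\sin s\,v$. In $x(s)$ the two unit masses are at distance $\sqrt2\,|\cos s|$, and since $k^2(1+\frac2m)^2=\frac12(1+\frac2m)$, each is at distance $r$ from the middle body with $r^2=\frac12\cos^2s+\frac12(1+\frac2m)\sin^2s=\frac12(1+\frac2m\sin^2s)$. Hence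
\[
U(x(s))=2\sqrt2\,m\bigl(1+\tfrac2m\sin^2s\bigr)^{-1/2}+\tfrac{\sqrt2}2\bigl(1-\sin^2s\bigr)^{-1/2},\qquad U_0=2\sqrt2\bigl(m+\tfrac14\bigr).
\]
The convex function $(1+t)^{-1/2}$ lies above its tangent $1-\frac t2$ and differs from it by $O(t^2)$. Therefore $U(x(s))\ge U_0-2\sqrt2\sin^2s+\frac{\sqrt2}4\sin^2s$, that is,
\begin{equation}\label{eq:iso}
U(x(s))\ge U_0\bigl(1-\tfrac\lambda2\sin^2s\bigr),\qquad\lambda=\frac7{4m+1},
\end{equation}
and the two sides differ by $O(s^4)$. In particular $U(x(s))<U_0$ for small $s\ne0$: the configuration $a$ is not a local minimum on the sphere, and $u_0$ is not a subsolution.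

We try $u=\sqrt{8U_0\rho}\;h(s)$ on $P$ with $h(0)=1$; the degree $\frac12$ makes $\|\nabla u\|^2$ homogeneous of degree $-1$, like $U$. In polar coordinates
\[
\|\nabla u\|^2=u_\rho^2+\rho^{-2}u_s^2=\frac{2U_0}\rho\bigl(h^2+4h_s^2\bigr),
\]
so by \eqref{eq:iso} it suffices to have $h^2+4h_s^2\le1-\frac\lambda2\sin^2s$. Making $h$ smaller off the ray lowers the radial term $h^2$ but creates the angular term $4h_s^2$. Take the simplest tilt, $h=1-p(1-\cos s)$, and put $\zeta=1-\cos s\in[0,2]$, so that $\sin^2s=\zeta(2-\zeta)$ and $h_s^2=p^2\zeta(2-\zeta)$. Then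
\[
1-\tfrac\lambda2\zeta(2-\zeta)-(1-p\zeta)^2-4p^2\zeta(2-\zeta)=(2p-8p^2-\lambda)\,\zeta+\bigl(3p^2+\tfrac\lambda2\bigr)\zeta^2 .
\]
The second coefficient is nonnegative, so everything depends on the first. The gain $2p$ is linear in the tilt and the loss $8p^2$ is quadratic; the net gain $2p-8p^2$ is at most $\frac18$, attained at $p=\frac18$. So the tilt works exactly when $\lambda\le\frac18$, that is, $4m+1\ge56$, or $m\ge55/4$. With $p=\lambda=\frac18$ and $\xi=\cos s$ the identity becomes
\begin{equation}\label{eq:tilt}
1-\frac{1-\xi^2}{16}-\Bigl(\frac{7+\xi}8\Bigr)^2-\frac{1-\xi^2}{16}=\frac7{64}(1-\xi)^2\ge0 .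
\end{equation}
The proofs of Section~\ref{sec:calib} apply to curves confined to $P$, so for $m\ge55/4$ the ejection $\gamma_a$ minimizes among such curves.

No other $C^2$ function $h$ with $h(0)=1$ does better. The subsolution inequality at $s=0$ forces $h_s(0)=0$; if $h_{ss}(0)=-p$, its terms of order $s^2$ give $-p+4p^2\le-\frac\lambda2$, which is again $2p-8p^2\ge\lambda$.

Two things remain. Competitors may leave $P$, so we need a bound like \eqref{eq:iso} on the whole sphere, in terms of the angle to $a$ alone. And for $\lambda>\frac18$ we must show that the failure lies in the problem and not in the ansatz.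

\section{The criterion}\label{sec:crit}

\subsection*{The operator behind $Q_x$}
Let $x$ be collision-free, $r_{ij}=|x_i-x_j|$. Define $B_x\colon E^N\to E^N$ and the $N\times N$ matrix $\hat B_x$ by
\[
(B_xy)_i=\sum_{j\ne i}\frac{m_j(y_i-y_j)}{r_{ij}^3}=\sum_j(\hat B_x)_{ij}\,y_j ,
\]
so $(\hat B_x)_{ij}=-m_jr_{ij}^{-3}$ for $i\ne j$ and $(\hat B_x)_{ii}=\sum_{j\ne i}m_jr_{ij}^{-3}$. Expanding the squares gives, for any weights $m_i>0$ with sum $M$ and any vectors $y_i$,
\begin{equation}\label{eq:lagrange}
\sum_{i<j}m_im_j|y_i-y_j|^2=M\sum_im_i|y_i|^2-\Bigl|\sum_im_iy_i\Bigr|^2 .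
\end{equation}
Let $J(y)=\frac1M\sum_{i<j}m_im_j|y_i-y_j|^2$. It is translation invariant, and by \eqref{eq:lagrange} $J\le I$ with equality when the center of mass is $0$. So $J$ is the moment of inertia about the center of mass.

\begin{lemma}\label{lem:B}
Let $x$ be collision-free.
\begin{enumerate}
\item[(a)] $B_x$ is symmetric for the mass product and $y\cdot B_xy=Q_x(y)$. The matrix $\hat B_x$ has a basis of real eigenvectors and the same eigenvalues as $B_x$, the largest being $\beta_x$. In particular $\beta_x$ depends only on the masses and the distances $r_{ij}$.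
\item[(b)] $\beta_x=\max\{Q_x(y)/J(y)\mid J(y)>0\}$.
\item[(c)] $\nabla U(x)=-B_xx$. A collision-free $a$ with $I(a)=1$ and center of mass $0$ is central if and only if
\begin{equation}\label{eq:Ba}
B_aa=U_0a,
\end{equation}
which is equivalent to
\begin{equation}\label{eq:ccw}
\sum_{j\ne i}m_j\Bigl(\ell_{ij}^{-3}-\frac{U_0}M\Bigr)(a_i-a_j)=0\qquad(i=1,\dots,N).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Grouping the terms $(i,j)$ and $(j,i)$ gives $y'\cdot B_xy=\sum_{i<j}m_im_jr_{ij}^{-3}\langle y'_i-y'_j,y_i-y_j\rangle$, which is symmetric and equals $Q_x(y)$ for $y'=y$. The same formula with scalars shows that $\hat B_x$ is symmetric for the product $\sum_im_iz_iz_i'$ on $\mathbb R^N$, so it has a real eigenbasis. If $z$ runs over that basis and $\epsilon$ over a basis of $E$, the vectors $(z_i\epsilon)_i$ form an eigenbasis of $B_x$. The largest eigenvalue of a symmetric operator is the maximum of its quadratic form on the unit sphere.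

(b) Let $y^\circ$ be the translate of $y$ with center of mass $0$. Then $Q_x(y)=Q_x(y^\circ)\le\beta_xI(y^\circ)=\beta_xJ(y)$. Conversely, $\beta_x>0$ because $Q_x(x)=U(x)>0$; a unit vector $y$ with $Q_x(y)=\beta_x$ therefore has $0<J(y)\le1$, so $Q_x(y)/J(y)\ge\beta_x$.

(c) We have $\partial U/\partial x_i=-\sum_{j\neq i}m_im_j(x_i-x_j)r_{ij}^{-3}$; divide by $m_i$. So \eqref{eq:Ba} is \eqref{eq:cc}, which holds for central configurations and conversely makes $\nabla U(a)$ orthogonal to the tangent space $a^\perp$ of the sphere. Finally, center of mass $0$ gives $a_i=\frac1M\sum_jm_j(a_i-a_j)$, which turns the $i$-th component of \eqref{eq:Ba} into \eqref{eq:ccw}.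
\end{proof}

\subsection*{A global lower bound for the potential}
In \eqref{eq:iso} we used convexity of each term of $U$ as a function of the squared distance. The same step in general bounds $U$ below by a quadratic function that touches it at $a$, and this is where $Q_a$ enters.

\begin{proposition}\label{prop:lower}
Let $a$ be a central configuration, $\|x\|=1$ and $\xi=x\cdot a$. Then
\begin{equation}\label{eq:lower}
U(x)\ge U_0-\tfrac12(\beta_a-U_0)(1-\xi^2).
\end{equation}
In particular, $a$ is minimal if $\beta_a=U_0$.
\end{proposition}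

\begin{proof}
The convex function $t\mapsto t^{-1/2}$ lies above its tangent at $t=\ell^2$. At $t=r^2$ this reads $\frac1r\ge\frac3{2\ell}-\frac{r^2}{2\ell^3}$ for $r,\ell>0$. Take $r=|x_i-x_j|$, $\ell=\ell_{ij}$, multiply by $m_im_j$ and sum: $U(x)\ge\frac32U_0-\frac12Q_a(x)$, which is trivially true at collisions as well. Write $x=\xi a+z$ with $z\cdot a=0$ and $\|z\|^2=1-\xi^2$. Because $a$ is central, the cross term vanishes: $z\cdot B_aa=U_0\,z\cdot a=0$. Hence $Q_a(x)=U_0\xi^2+Q_a(z)\le U_0\xi^2+\beta_a(1-\xi^2)$, and
\[
U(x)\ge U_0+\tfrac12U_0(1-\xi^2)-\tfrac12\beta_a(1-\xi^2).\qedhere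
\]
\end{proof}

This is \eqref{eq:iso} with $\cos s=\xi$ and $\lambda=\beta_a/U_0-1$, now on the whole sphere. The tilted function of Section~\ref{sec:iso} depends only on $\rho$ and $\cos s$, so it extends as well.

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
Put $u(0)=0$ and, for $x\ne0$,
\[
u(x)=\sqrt{8U_0\rho}\;h(\xi),\qquad\rho=\|x\|,\quad\xi=\frac{x\cdot a}{\|x\|}\in[-1,1],\quad h(\xi)=\frac{7+\xi}8 .
\]
The function $u$ is smooth on $E^N\setminus\{0\}$. Since $\frac34\le h\le1$, it is nonnegative and continuous at $0$, and $u(\rho a)=\sqrt{8U_0\rho}$ because $h(1)=1$. At a point with $\|x\|=1$ we have $\nabla\rho=x$ and $\nabla\xi=a-\xi x$; these are orthogonal, and $\|a-\xi x\|^2=1-\xi^2$. So $\nabla u=\sqrt{8U_0}\,\bigl(\frac12h(\xi)\,x+\frac18(a-\xi x)\bigr)$ and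
\[
\|\nabla u(x)\|^2=2U_0\Bigl[\Bigl(\frac{7+\xi}8\Bigr)^2+\frac{1-\xi^2}{16}\Bigr].
\]
The hypothesis $\beta_a-U_0\le\frac18U_0$ and \eqref{eq:lower} give $2U(x)\ge2U_0\bigl[1-\frac{1-\xi^2}{16}\bigr]$. By \eqref{eq:tilt},
\[
2U(x)-\|\nabla u(x)\|^2\ge\tfrac7{32}U_0(1-\xi)^2\ge0 .
\]
Both $U$ and $\|\nabla u\|^2$ are homogeneous of degree $-1$, so $\|\nabla u\|^2\le2U$ on $E^N\setminus\{0\}$. Proposition~\ref{prop:ray} concludes.
\end{proof}

\section{The second variation}\label{sec:second}

To see that $\frac98$ is the true threshold we perturb $\gamma_a$ in a fixed direction $v$ with a time-dependent amplitude $f(t)$. The kinetic term charges $f'^2$, and the potential term pays back a multiple of $f^2/t^2$, because $D^2U$ is homogeneous of degree $-3$ and $\|\gamma_a\|^3=c^3t^2$. The two terms scale alike under $t\mapsto\nu t$, so we pass to the variable $\log t$, where the coefficients become constant. The critical constant is the $\frac14$ of Hardy's inequality.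

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Suppose that $\|v\|=1$ and $D^2U(a)(v,v)=-b$ with $b>\frac98U_0$. For $T>0$ let $g(\tau)=\sin(\pi\tau/T)$ on $[0,T]$, and on $[1,e^T]$ let $f(t)=t^{1/2}g(\log t)$ and $\eta=fv$. The curves $\gamma_a+s\eta$ have the endpoints of $\gamma_a|_{[1,e^T]}$. For small $|s|$ they stay in a compact set of collision-free configurations, so $\mathcal A(s)=A(\gamma_a+s\eta)$ is smooth and may be differentiated under the integral. Integrating by parts,
\[
\mathcal A'(0)=\int_1^{e^T}\bigl(\dot\gamma_a\cdot\dot\eta+\nabla U(\gamma_a)\cdot\eta\bigr)dt=\int_1^{e^T}\bigl(\nabla U(\gamma_a)-\ddot\gamma_a\bigr)\cdot\eta\,dt=0 .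
\]
Next, $D^2U(\gamma_a(t))(v,v)=-b\,c^{-3}t^{-2}=-\kappa t^{-2}$ with $\kappa=\frac{2b}{9U_0}>\frac14$. With $\tau=\log t$ we have $f'(t)=t^{-1/2}(g'+\frac12g)$ and $dt/t=d\tau$, and $\int_0^Tgg'\,d\tau=0$ since $g$ vanishes at both ends. Hence
\begin{align*}
\mathcal A''(0)&=\int_1^{e^T}\Bigl(f'^2-\kappa\frac{f^2}{t^2}\Bigr)dt=\int_0^T\Bigl(\bigl(g'+\tfrac12g\bigr)^2-\kappa g^2\Bigr)d\tau\\
&=\int_0^T\Bigl(g'^2-\bigl(\kappa-\tfrac14\bigr)g^2\Bigr)d\tau=\frac T2\Bigl(\frac{\pi^2}{T^2}-\kappa+\frac14\Bigr).
\end{align*}
This is negative for large $T$. Then $\mathcal A(s)<\mathcal A(0)$ for small $s\ne0$, and $\gamma_a$ is not a free time minimizer.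
\end{proof}

It remains to compare $D^2U(a)$ with $Q_a$. For $r\ne0$ the second derivative at $s=0$ of $|r+sw|^{-1}=(|r|^2+2s\langle r,w\rangle+s^2|w|^2)^{-1/2}$ is $-|w|^2|r|^{-3}+3\langle r,w\rangle^2|r|^{-5}$, so
\begin{equation}\label{eq:hess}
D^2U(a)(v,v)=-Q_a(v)+3\sum_{i<j}m_im_j\frac{\langle a_i-a_j,v_i-v_j\rangle^2}{\ell_{ij}^5}.
\end{equation}
The extra term vanishes if all bodies move in a direction orthogonal to the configuration, and since $B_a$ acts coordinatewise the top eigenvalue is available in that direction.

\begin{lemma}\label{lem:transverse}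
Let $a$ be a central configuration such that the vectors $a_i-a_j$ do not span $E$. Then there is $v$ with $\|v\|=1$, $v\cdot a=0$ and $D^2U(a)(v,v)=-\beta_a$. If moreover $\beta_a>U_0$, then $a$ is not a local minimum of $U$ on the sphere $I=1$.
\end{lemma}

\begin{proof}
Let $e'$ be a unit vector orthogonal to all $a_i-a_j$, and let $z\in\mathbb R^N$ be an eigenvector of $\hat B_a$ for $\beta_a$ with $\sum_im_iz_i^2=1$. Then $v=(z_ie')_i$ is a unit eigenvector of $B_a$, so $Q_a(v)=\beta_a$, and the sum in \eqref{eq:hess} vanishes. Each $a_i=\frac1M\sum_jm_j(a_i-a_j)$ is orthogonal to $e'$, so $v\cdot a=0$. The curve $x(s)=\cos s\,a+\sin s\,v$ lies on the sphere, with $x'(0)=v$ and $x''(0)=-a$. By \eqref{eq:cc}, the first derivative of $U(x(s))$ at $0$ is $-U_0\,a\cdot v=0$, and the second is $D^2U(a)(v,v)-\nabla U(a)\cdot a=-\beta_a+U_0$, which is negative if $\beta_a>U_0$.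
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Sufficiency is Theorem~\ref{thm:crit}. If $\gamma_a$ is a free time minimizer, (i) applied to the vector $v$ of Lemma~\ref{lem:transverse} gives $-\beta_a\ge-\frac98U_0$.
\end{proof}

\begin{remark}
The free direction $e'$ is what makes the two conditions meet. In general \eqref{eq:hess} gives only $D^2U(a)(v,v)\ge-\beta_a\|v\|^2$, and the necessary condition (i) may be weaker than the sufficient one. In the extreme case $d=1$, \eqref{eq:hess} reads $D^2U(a)=2Q_a\ge0$: condition (i) is empty, and the second derivative of $U$ at $a$ along any great circle is $2Q_a(v)+U_0>0$, so every central configuration is a local minimum on the sphere. This is why $d\ge2$ is assumed in (iii).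
\end{remark}

\section{Collinear configurations and three bodies}\label{sec:collinear}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
By Lemma~\ref{lem:B}(b) it suffices, for $\beta_a>U_0$, to find $y$ with $Q_a(y)>U_0J(y)$. We move only an extreme body, for which all the vectors $a_1-a_j$ point the same way. Label the bodies so that $a_i=\alpha_ie$ with $|e|=1$ and $\alpha_1<\dots<\alpha_N$; the line passes through the center of mass $0$. Put $r_*=(M/U_0)^{1/3}$ and $w_j=\ell_{1j}^{-3}-r_*^{-3}$. For $y=(e,0,\dots,0)$,
\[
Q_a(y)-U_0J(y)=m_1\sum_{j\ge2}m_jw_j .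
\]
Since $a_1-a_j=-\ell_{1j}e$, equation \eqref{eq:ccw} for $i=1$ says $\sum_{j\ge2}m_j\ell_{1j}w_j=0$. In this relation the negative $w_j$, those of distant bodies, carry the larger weights $\ell_{1j}$; removing the weights should make the sum positive. Precisely, $w_j$ and $\ell_{1j}^{-1}-r_*^{-1}$ have the same sign and vanish only if $\ell_{1j}=r_*$. As $N\ge3$ and $\ell_{12}\ne\ell_{13}$, at least one of the products is positive, and
\[
0<\sum_{j\ge2}m_j\ell_{1j}w_j\Bigl(\frac1{\ell_{1j}}-\frac1{r_*}\Bigr)=\sum_{j\ge2}m_jw_j-\frac1{r_*}\sum_{j\ge2}m_j\ell_{1j}w_j=\sum_{j\ge2}m_jw_j .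
\]
So $\beta_a>U_0$. For $d\ge2$ a collinear configuration does not span $E$, so Lemma~\ref{lem:transverse} and part (ii) give the remaining claims.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iv)]
Suppose first that $a$ is not collinear. For each $i$ the two vectors $a_i-a_j$, $j\ne i$, are independent, so \eqref{eq:ccw} forces $\ell_{ij}^{-3}=U_0/M$ for all pairs, and $a$ is equilateral. Then $Q_a=U_0J$, so $\beta_a=U_0$ by Lemma~\ref{lem:B}(b). By Proposition~\ref{prop:lower} $a$ is minimal, and by Theorem~\ref{thm:crit} $\gamma_a$ is a free time minimizer.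

Suppose now that $a=(\alpha_ie)_i$ is collinear. The $3\times3$ matrix $\hat B_a$ has the eigenvalue $0$ with eigenvector $(1,1,1)$ and, by \eqref{eq:Ba}, the eigenvalue $U_0$ with eigenvector $(\alpha_1,\alpha_2,\alpha_3)$. By (iii) its largest eigenvalue $\beta_a$ exceeds $U_0$, so it is the third one. Comparing traces,
\[
U_0+\beta_a=\sum_i\sum_{j\ne i}m_j\ell_{ij}^{-3}=\sum_{i<j}(m_i+m_j)\ell_{ij}^{-3}.
\]
Thus $\beta_a\le\frac98U_0$ if and only if the last sum is at most $\frac{17}8U_0$, and (iii) concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:euler}]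
Here $I(a)=1$, the center of mass is $0$, and $U_0=2\sqrt2(m+\frac14)$ by Section~\ref{sec:iso}. The distances $\ell_{12}=\ell_{23}=1/\sqrt2$ and $\ell_{13}=\sqrt2$ have inverse cubes $2\sqrt2$, $2\sqrt2$ and $2\sqrt2/8$, so
\[
\hat B_a=2\sqrt2\begin{pmatrix}m+\frac18&-m&-\frac18\\-1&2&-1\\-\frac18&-m&m+\frac18\end{pmatrix}.
\]
The vectors $(1,1,1)$, $(-1,0,1)$ and $(1,-\frac2m,1)$ are eigenvectors for $0$, $2\sqrt2(m+\frac14)$ and $2\sqrt2(m+2)$; for the middle entry of the last one, $-2-\frac4m=(m+2)(-\frac2m)$. The second eigenvalue is $U_0$, so \eqref{eq:Ba} holds and $a$ is central. The third is the largest, so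
\[
\frac{\beta_a}{U_0}=\frac{m+2}{m+\frac14}=1+\frac7{4m+1},
\]
which is $1+\lambda$ in the notation of \eqref{eq:iso}, and $\beta_a\le\frac98U_0$ if and only if $m\ge55/4$. We saw after \eqref{eq:iso} that $a$ is not minimal. Theorem~\ref{thm:crit} gives the ``if'' part and Theorem~\ref{thm:sharp}(ii) the ``only if'' part.
\end{proof}

\begin{example}
For masses $1,14,1$ we have $\beta_a/U_0=64/57<9/8$, because $512<513$. Non-minimality can be seen without derivatives. Here $U_0^2=2\cdot28.5^2=1624.5$. An equilateral triangle of side $\ell$ centered at $0$ has $I=J=\frac{2m+1}{m+2}\ell^2$ and $U=(2m+1)/\ell$, so on the sphere $U^2=(2m+1)^3/(m+2)=29^3/16<1525$.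
\end{example}

\section{One heavy body and many light ones}\label{sec:many}

In Theorem~\ref{thm:euler} the ratio $\beta_a/U_0$ tends to $1$ as the middle mass dominates. The same happens whenever $n$ light bodies lie near a circle around one heavy body and stay apart from each other, so Theorem~\ref{thm:crit} will apply. The work is to produce such a central configuration that is not minimal. For $n\ge3$ a line will not do, since it meets the circle in only two points. We minimize instead within a class of mirror-symmetric planar configurations, chosen so that an asymmetric arrangement does strictly better.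

It suffices to work in a plane $\mathbb R^2\subset E$. Indeed, equation \eqref{eq:Ba} and the number $\beta_a$ do not depend on the ambient space, and the unit sphere of $(\mathbb R^2)^N$ lies in that of $E^N$. So a non-minimal planar central configuration with $\beta_a\le\frac98U_0$ keeps these properties in $E$. From now on configurations are planar.

\subsection*{An unconstrained functional}
The constraint $I=1$ is inconvenient when the masses vary. We replace it by the translation invariant function $W=U+\frac12J$.

\begin{lemma}\label{lem:W}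
Let $x$ be a collision-free critical point of $W$ with center of mass $0$, and let $a=x/\|x\|$. Then $a$ is a central configuration and $\beta_a/U(a)=\beta_x$. If $W(x)>\inf W$, then $a$ is not minimal.
\end{lemma}

\begin{proof}
By \eqref{eq:lagrange}, $J(y)=I(y)-\frac1M|\sum_im_iy_i|^2$, so $\nabla J(x)=2x$ and $\nabla U(x)=-x$. Let $R=\|x\|$. Euler's identity gives $U(x)=R^2$, so $U(a)=R^3$ and $\nabla U(a)=R^2\nabla U(x)=-R^3a$. Thus $a$ is central by Lemma~\ref{lem:B}(c), and $W(x)=\frac32R^2=\frac32U(a)^{2/3}$. Also $Q_a=R^3Q_x$, so $\beta_a=U(a)\beta_x$.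

Let $W(y)<W(x)$. Then $y$ is collision-free, and we may take its center of mass at $0$. The function $W(ty)=U(y)/t+\frac12t^2J(y)$ of $t>0$ is minimal at $t^3=U(y)/J(y)$, with value $\frac32(U(y)^2J(y))^{1/3}=\frac32U(y/\|y\|)^{2/3}$. Hence $\frac32U(y/\|y\|)^{2/3}\le W(y)<\frac32U(a)^{2/3}$, and $y/\|y\|$ is a point of the sphere with smaller potential.
\end{proof}

\subsection*{Expansion in the small masses}
Let $N=n+1$, $n\ge2$, with bodies $0,1,\dots,n$ and masses $m_0=1$, $m_i=\varepsilon\mu_i$. Put $\mu=\sum_{i\ge1}\mu_i$, so $M=1+\varepsilon\mu$. The $\mu_i$ are fixed and $\varepsilon\to0$. In the relative positions $q_i=x_i-x_0$, formula \eqref{eq:lagrange} gives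
\begin{equation}\label{eq:Jrel}
J=\varepsilon\sum_{i\ge1}\mu_i|q_i|^2-\frac{\varepsilon^2}{1+\varepsilon\mu}\Bigl|\sum_{i\ge1}\mu_iq_i\Bigr|^2 .
\end{equation}
Let
\[
V(r)=\frac1r+\frac{r^2}2=\frac32+\frac{(r-1)^2(r+2)}{2r},\qquad r>0,
\]
so that $V\ge\frac32$ with equality only at $r=1$, and $V\to\infty$ at $0$ and at $\infty$. Collecting the terms of order $\varepsilon$ and $\varepsilon^2$ in $W$,
\begin{equation}\label{eq:weps}
w_\varepsilon:=\frac{W-\frac32\varepsilon\mu}{\varepsilon^2}=\frac1\varepsilon\,G+H-\frac{|\sum_i\mu_iq_i|^2}{2(1+\varepsilon\mu)},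
\end{equation}
where
\[
G=\sum_{i\ge1}\mu_i\bigl(V(|q_i|)-\tfrac32\bigr)\ge0,\qquad H=\sum_{1\le i<j}\frac{\mu_i\mu_j}{|q_i-q_j|}.
\]
The penalty $G/\varepsilon$ pushes the light bodies to the unit circle $S^1$ about the heavy one. On the circle the remaining terms tend to the reduced energy: for $\omega\in(S^1)^n$ with distinct entries,
\begin{equation}\label{eq:E}
\mathcal E(\omega)=\sum_{i<j}\frac{\mu_i\mu_j}{|\omega_i-\omega_j|}-\frac12\Bigl|\sum_i\mu_i\omega_i\Bigr|^2=\sum_{i<j}\mu_i\mu_jV(|\omega_i-\omega_j|)-\frac{\mu^2}2 .
\end{equation}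
The second form is \eqref{eq:lagrange} with weights $\mu_i$ and $|\omega_i|=1$. Each pair of light bodies thus prefers mutual distance $1$.

\subsection*{Symmetric classes}
Let $S$ be the reflection of $\mathbb R^2$ in the axis $\mathbb Re_1$, let $\pi$ be an involution of $\{0,\dots,n\}$ with $\pi(0)=0$ and $m_{\pi(i)}=m_i$, and let $(Tx)_i=Sx_{\pi(i)}$. Then $T$ is a linear isometric involution for the mass product. It preserves $U$ and $J$, which are sums over pairs of $m_im_j$ times a function of the distance, and hence $W$. In a configuration of $\operatorname{Fix}(T)$, the bodies fixed by $\pi$ lie on the axis and the others form mirror pairs. The axis meets the circle in two points, so at most two light bodies can be fixed, and their number has the parity of $n$. Let $\delta\in(0,1]$, to be chosen later.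
\begin{itemize}
\item \emph{$n$ even.} Let $\pi$ fix $0,1,2$ and swap $(3,4),(5,6),\dots$. Let $\mu_1=\mu_2=1$ and $\mu_i=\delta$ for $i\ge3$. Let $K$ be the set of collision-free $x\in\operatorname{Fix}(T)$ with $q_1\in\mathbb R_{<0}e_1$ and $q_2\in\mathbb R_{>0}e_1$.
\item \emph{$n$ odd.} Let $\pi$ fix $0,1$ and swap $(2,3),(4,5),\dots$. Let $\mu_1=\delta$, $\mu_2=\mu_3=1$ and $\mu_i=\delta^2$ for $i\ge4$. Let $K$ be the set of collision-free $x\in\operatorname{Fix}(T)$ with $q_1\in\mathbb R_{>0}e_1$.
\end{itemize}
In both cases $K$ is open in $\operatorname{Fix}(T)$ and invariant under translations along $e_1$. It is also closed in the set of collision-free configurations: a collision-free limit of points of $K$ lies in $\operatorname{Fix}(T)$, and the sign conditions persist because $q_1,q_2\ne0$ in the limit. Let $K^1$ be the set of $\omega\in(S^1)^n$ with $(0,\omega_1,\dots,\omega_n)\in K$. It is nonempty: put the fixed bodies at the required points $\pm e_1$ and the pairs at angles $\pm\theta_k$ with distinct $\theta_k\in(0,\pi)$.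

\begin{lemma}\label{lem:min}
For each $\varepsilon>0$, $W$ attains its minimum on $K$ at a point $x^\varepsilon$ with center of mass $0$, and $x^\varepsilon$ is a critical point of $W$ on $(\mathbb R^2)^N$.
\end{lemma}

\begin{proof}
The center of mass of a point of $\operatorname{Fix}(T)$ is fixed by $S$, so it lies on the axis and can be translated to $0$ within $K$. Take a minimizing sequence in $K$ with center of mass $0$. Along it $I=J\le2W$ is bounded, and $U\le W$ is bounded, so all distances are bounded below. A subsequence converges to a collision-free point $x^\varepsilon$, which lies in $K$ and minimizes $W$ there. Since $K$ is open in the linear space $\operatorname{Fix}(T)$, the gradient $\nabla W(x^\varepsilon)$ is orthogonal to $\operatorname{Fix}(T)$. Since $W\circ T=W$ and $T$ is a linear isometry, $T\nabla W(x^\varepsilon)=\nabla W(Tx^\varepsilon)=\nabla W(x^\varepsilon)$, so the gradient lies in $\operatorname{Fix}(T)$. Hence it is $0$.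
\end{proof}

\begin{lemma}\label{lem:limit}
Fix $\delta$, and let $q_i^\varepsilon=x_i^\varepsilon-x_0^\varepsilon$.
\begin{enumerate}
\item[(a)] As $\varepsilon\to0$, $|q_i^\varepsilon|\to1$ for all $i$, and the distances $|q_i^\varepsilon-q_j^\varepsilon|$, $i\neq j$, stay bounded below.
\item[(b)] $\beta_{x^\varepsilon}<\frac98$ for small $\varepsilon$.
\item[(c)] If $\inf_{K^1}\mathcal E>\mathcal E(\omega^*)$ for some $\omega^*\in(S^1)^n$ with distinct entries, then $W(x^\varepsilon)>\inf W$ for small $\varepsilon$.
\end{enumerate}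
\end{lemma}

\begin{proof}
(a) Fix $\omega^0\in K^1$. At $(0,\omega^0)$ we have $G=0$, so $w_\varepsilon(x^\varepsilon)\le w_\varepsilon(0,\omega^0)\le C:=H(0,\omega^0)$, independent of $\varepsilon$. The negative term of \eqref{eq:weps} must be absorbed by the penalty. By the Cauchy--Schwarz inequality $|\sum_i\mu_iq_i|^2\le\mu\sum_i\mu_i|q_i|^2$, and $r^2\le2V(r)$, so that term is at most $\mu\sum_i\mu_iV(|q_i|)=\mu G+\frac32\mu^2$ in absolute value. For $\varepsilon<\frac1{2\mu}$ we have $\mu G\le G/(2\varepsilon)$, hence
\[
\frac1{2\varepsilon}G(x^\varepsilon)+H(x^\varepsilon)\le C+\tfrac32\mu^2 .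
\]
So $G(x^\varepsilon)\to0$, which forces $V(|q_i^\varepsilon|)\to\frac32$ and $|q_i^\varepsilon|\to1$, and $H(x^\varepsilon)$ is bounded, which bounds the distances below.

(b) For a configuration $y$ put $\sigma_i=y_i-y_0$ and $\Sigma=\sum_{i\ge1}\mu_i|\sigma_i|^2$. By \eqref{eq:Jrel} and Cauchy--Schwarz, $J(y)\ge\varepsilon(1-\varepsilon\mu)\Sigma$. By \eqref{eq:lagrange}, $\sum_{1\le i<j}\mu_i\mu_j|\sigma_i-\sigma_j|^2\le\mu\Sigma$. Splitting $Q_{x^\varepsilon}(y)$ into the pairs $(0,i)$ and the pairs of light bodies,
\[
\frac{Q_{x^\varepsilon}(y)}{J(y)}\le\frac{\max_i|q_i^\varepsilon|^{-3}+\varepsilon\mu\max_{i<j}|q_i^\varepsilon-q_j^\varepsilon|^{-3}}{1-\varepsilon\mu}\qquad(J(y)>0).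
\]
The right side does not depend on $y$ and tends to $1$ by (a). Apply Lemma~\ref{lem:B}(b).

(c) Otherwise there are $\varepsilon_k\to0$ with $w_{\varepsilon_k}(x^{\varepsilon_k})=\inf w_{\varepsilon_k}\le w_{\varepsilon_k}(0,\omega^*)$. By (a), along a subsequence $q^{\varepsilon_k}\to\omega\in(S^1)^n$ with distinct entries. The points $(0,q^{\varepsilon_k})$ are translates of $x^{\varepsilon_k}$ along the axis, so they lie in $K$, and their collision-free limit shows $\omega\in K^1$. Dropping $G/\varepsilon\ge0$ in \eqref{eq:weps} and passing to the limit,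
\[
\mathcal E(\omega)\le\liminf_kw_{\varepsilon_k}(x^{\varepsilon_k})\le\lim_kw_{\varepsilon_k}(0,\omega^*)=\mathcal E(\omega^*),
\]
which contradicts the hypothesis.
\end{proof}

\subsection*{The energy gap}
It remains to verify the hypothesis of Lemma~\ref{lem:limit}(c). The masses were chosen so that only two or three light bodies matter. For $n$ even the class $K$ holds the two main ones at opposite points, far from their preferred distance. For $n$ odd the main pair is free to sit at distance $1$, and the gap appears at order $\delta$: symmetry puts the third body in a poor position (Figure~\ref{fig:odd}).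

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[gray] (0,0) circle (1);
\draw[dashed,gray] (-1.25,0)--(1.25,0);
\fill (0,0) circle (2.6pt);
\fill (30:1) circle (1.7pt) node[above right]{$2$};
\fill (-30:1) circle (1.7pt) node[below right]{$3$};
\fill (0:1) circle (1pt) node[above left]{$1$};
\begin{scope}[xshift=3.2cm]
\draw[gray] (0,0) circle (1);
\draw[dashed,gray] (-1.25,0)--(1.25,0);
\fill (0,0) circle (2.6pt);
\fill (150:1) circle (1.7pt) node[above left]{$2$};
\fill (-150:1) circle (1.7pt) node[below left]{$3$};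
\fill (0:1) circle (1pt) node[above left]{$1$};
\end{scope}
\begin{scope}[xshift=6.4cm]
\draw[gray] (0,0) circle (1);
\fill (0,0) circle (2.6pt);
\fill (0:1) circle (1.7pt) node[right]{$2$};
\fill (60:1) circle (1.7pt) node[above right]{$3$};
\fill (120:1) circle (1pt) node[above left]{$1$};
\end{scope}
\end{tikzpicture}
\caption{Three light bodies on the unit circle about the heavy body, with relative masses $\mu_1=\delta$, $\mu_2=\mu_3=1$. In all three pictures bodies $2$ and $3$ are at the preferred distance $1$. Left and middle: the arrangements symmetric in the dashed axis, where body $1$ is at distance $2\sin15^\circ$ or $2\sin75^\circ$ from both. Right: an asymmetric arrangement, with distances $\sqrt3$ and $1$, whose reduced energy is lower for small $\delta$.}\label{fig:odd}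
\end{figure}

\begin{lemma}\label{lem:gap}
For small $\delta>0$ there is $\omega^*\in(S^1)^n$ with distinct entries such that $\inf_{K^1}\mathcal E>\mathcal E(\omega^*)$.
\end{lemma}

\begin{proof}
We use the second form of \eqref{eq:E}, in which all terms of the sum are positive.

\emph{$n$ even.} On $K^1$ we have $\omega_1=-e_1$ and $\omega_2=e_1$, so $\mathcal E+\frac{\mu^2}2\ge V(2)=\frac52$. Choose $\omega_1^*,\omega_2^*$ at distance $1$ and the other entries distinct and independent of $\delta$. Every pair other than $(1,2)$ carries a factor $\delta$, so $\mathcal E(\omega^*)+\frac{\mu^2}2=\frac32+O(\delta)<\frac52$ for small $\delta$. For $n=2$ there are no such pairs.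

\emph{$n$ odd, $n\ge3$.} On $K^1$ we have $\omega_1=e_1$, and $\omega_2\ne\omega_3$ are mirror images, at the angles $\theta$ and $-\theta$ in some order, with $\theta\in(0,\pi)$. Then $|\omega_2-\omega_3|=2\sin\theta$ and $|\omega_1-\omega_2|=|\omega_1-\omega_3|=2\sin\frac\theta2$, so
\[
\mathcal E+\tfrac{\mu^2}2\ge F_\delta(\theta):=V(2\sin\theta)+2\delta V\bigl(2\sin\tfrac\theta2\bigr).
\]
The first term equals $\frac32$ only at $\theta=\frac\pi6$ and $\theta=\frac{5\pi}6$, and there the second term is large. At $\frac\pi6$, $r=2\sin15^\circ$ has $r^2=2-2\cos30^\circ=2-\sqrt3$, so $V(r)>1/r=\sqrt{2+\sqrt3}>1.93$. At $\frac{5\pi}6$, $r=2\sin75^\circ<2$ has $r^2=2+\sqrt3$, so $V(r)>\frac12+\frac{2+\sqrt3}2>2.3$. Let $\Theta$ be the set of $\theta\in(0,\pi)$ with $V(2\sin\frac\theta2)\le1.9$. It is compact, because $V(2\sin\frac\theta2)$ tends to $\infty$ at $0$ and to $V(2)=\frac52$ at $\pi$, and it contains neither $\frac\pi6$ nor $\frac{5\pi}6$. So $V(2\sin\theta)\ge\frac32+\eta$ on $\Theta$ for some $\eta>0$. Thus $F_\delta\ge\frac32+\eta$ on $\Theta$ and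 $F_\delta\ge\frac32+3.8\,\delta$ off $\Theta$, and for $3.8\,\delta\le\eta$,
\[
\inf_{K^1}\mathcal E+\tfrac{\mu^2}2\ge\tfrac32+3.8\,\delta .
\]
Now place $\omega_2^*,\omega_3^*,\omega_1^*$ at the angles $0^\circ,60^\circ,120^\circ$ and the other entries at distinct positions independent of $\delta$. Then $|\omega_2^*-\omega_3^*|=|\omega_1^*-\omega_3^*|=1$ and $|\omega_1^*-\omega_2^*|=\sqrt3$, and every pair involving a body $i\ge4$ carries a factor $\delta^2$. Hence
\[
\mathcal E(\omega^*)+\tfrac{\mu^2}2=\tfrac32+\delta\bigl(V(1)+V(\sqrt3)\bigr)+O(\delta^2),\qquad V(1)+V(\sqrt3)=3+\tfrac1{\sqrt3}<3.6,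
\]
and this is less than $\frac32+3.8\,\delta$ for small $\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:allN}]
Let $n=N-1$ and fix $\delta$ as in Lemma~\ref{lem:gap}. By Lemma~\ref{lem:limit} there is $\varepsilon>0$ with $\beta_{x^\varepsilon}<\frac98$ and $W(x^\varepsilon)>\inf W$. By Lemmas~\ref{lem:min} and~\ref{lem:W}, $a=x^\varepsilon/\|x^\varepsilon\|$ is a non-minimal planar central configuration with $\beta_a<\frac98U(a)$. It keeps these properties in $E$, and Theorem~\ref{thm:crit} shows that $\gamma_a$ is a free time minimizer on $[0,+\infty)$.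
\end{proof}

\begin{thebibliography}{9}
\bibitem{PF} Boris A. Percino-Figueroa, \emph{Null Angular Momentum and Weak KAM Solutions of the Newtonian $N$-Body Problem}, arXiv:1611.01573 (2016).
\end{thebibliography}
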